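# Pentagon colourings and orthonormal 2-frames: a dihedral homeomorphism

## 1. The theorem for $D_5\times S_n$

Throughout, $\zeta=e^{2\pi i/5}$, the vertex set of the pentagon $C_5$ is $\mathbb Z/5$, and $D_5=\langle\sigma,r\rangle$ is its symmetry group of order $10$, with $\sigma(i)=i+1$ and $r(i)=-i$.

**Theorem 1.** Let $n\ge 3$. Let $\rho_0:D_5\to O_2$ be the injective homomorphism for which $\rho_0(\sigma)$ is the rotation by $4\pi/5$ and $\rho_0(r)=\mathrm{diag}(1,-1)$. Realize $\mathbb R^{n-1}$ as $\mathbf 1^\perp\subset\mathbb R^n$, so that $V_{n-1,2}$ is the space of real $n\times 2$ matrices $[u\ v]$ with orthonormal columns $u,v\in\mathbf 1^\perp$. Let $g\in D_5$ act on it by $[u\ v]\mapsto[u\ v]\rho_0(g)^{-1}$, and let $S_n$ permute the rows. Then there is a $(D_5\times S_n)$-equivariant homeomorphism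
$$H:\mathrm{Hom}(C_5,K_n)\longrightarrow V_{n-1,2}.$$
It has the form $H(p)=f(p)A(p)$ with $A(p)\in GL_2^+(\mathbb R)$, where $f(p)$ is the $n\times2$ matrix of rank $2$ whose row with index $c$ consists of the real and imaginary parts of $\sum_{k\in\mathbb Z/5}p_{3k}(c)\,\zeta^k$.

The question behind the theorem is due to James Dover and Murad Özaydın, "Stiefel Manifolds and Coloring the Pentagon", arXiv:1302.2831 (2013). They proved Csorba's conjecture: for $n\ge 3$ the two spaces are homeomorphic, equivariantly for the group $\mathbb Z/2$ that acts on the left through one reflection $r$ of the pentagon and on the right through $[u\ v]\mapsto[v\ u]$. The question is whether the whole dihedral group can be accommodated for every $n\ge4$, possibly with the reflection still acting by $[u\ v]\mapsto[v\ u]$. The answer is yes.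

**Corollary.** For every $n\ge3$ (in particular for every $n\ge 4$) there are an injective homomorphism $\rho:D_5\to O_2$ with $\rho(r)=\big([u\ v]\mapsto[v\ u]\big)$ and a homeomorphism $\mathrm{Hom}(C_5,K_n)\to V_{n-1,2}$ that is $D_5$-equivariant via $\rho$. It can be chosen $S_n$-equivariant as well.

*Proof from Theorem 1.* All reflections in $O_2$ are conjugate, so there is $k\in O_2$ with $k\rho_0(r)k^{-1}=\begin{pmatrix}0&1\\1&0\end{pmatrix}$. Put $\rho=k\rho_0k^{-1}$. Then
$$H(gp)k^{-1}=H(p)\rho_0(g)^{-1}k^{-1}=\big(H(p)k^{-1}\big)\rho(g)^{-1},$$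
so $p\mapsto H(p)k^{-1}$ is equivariant via $\rho$. Right multiplication by $k^{-1}$ commutes with row permutations, and $\rho(r)$ exchanges the two columns. All reflections of $C_5$ are conjugate in $D_5$. So if a particular reflection is prescribed, we label the vertices so that it is $i\mapsto-i$. $\square$

The rotation by $4\pi/5$ in Theorem 1 looks odd, since rotation by $2\pi/5$ seems more natural. It is forced.

**Theorem 2.** Let $n\ge3$, let $\rho:D_5\to O_2$ be injective, and let $\rho(\sigma)$ be rotation by $2\pi j/5$. A $D_5$-equivariant homeomorphism $\mathrm{Hom}(C_5,K_n)\to V_{n-1,2}$ (action via $\rho$) exists if and only if $j\equiv\pm2\pmod 5$. If $j\equiv\pm1$ there is not even a $\langle\sigma\rangle$-equivariant one.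

Theorem 2 is not needed for the answer to the question. Its proof is in Sections 9 and 10, and Sections 2–8 are about Theorem 1.

## 2. Multimorphisms, frames and the two group actions

**Definition (the complex).** For finite graphs $G,H$, the regular cell complex $\mathrm{Hom}(G,H)$ has one cell for each function $\eta:V(G)\to 2^{V(H)}\setminus\{\emptyset\}$ with $\eta(x)\times\eta(y)\subseteq E(H)$ for every edge $\{x,y\}$ of $G$. The cell of $\eta$ is $\prod_x\Delta^{\eta(x)}\subseteq\prod_x\Delta^{V(H)}$, and $\eta\le\eta'$ means $\eta(x)\subseteq\eta'(x)$ for all $x$.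

For $H=K_n$ the condition says that $\eta(x)$ and $\eta(y)$ are disjoint whenever $x,y$ are adjacent. The vertices of $\mathrm{Hom}(C_5,K_n)$ are the proper $n$-colourings of the pentagon. A general point assigns to every $i\in\mathbb Z/5$ a probability vector $p_i$ on the colours, and it lies in some cell exactly when neighbours use disjoint sets of colours:
$$\mathrm{Hom}(C_5,K_n)=\{(p_i)_{i\in\mathbb Z/5}:\ p_i\in\Delta^{n-1}\subset\mathbb R^n,\ \mathrm{supp}\,p_i\cap\mathrm{supp}\,p_{i+1}=\emptyset\}.$$
The group $D_5$ acts by $(gp)_i=p_{g^{-1}i}$, and $S_n$ acts by permuting colours.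

For instance, with $n=3$ take $\eta=(\{1\},\{2,3\},\{1\},\{2\},\{3\})$. Neighbours are disjoint, and the cell is an edge: it joins the colourings $12123$ and $13123$ (read $p_0p_1p_2p_3p_4$) by sliding the colour of vertex $1$ from $2$ to $3$.

A dimension count shows that the theorem is plausible. The cell of $\eta$ has dimension $\sum_x(|\eta(x)|-1)$. A colour occurs on an independent set of $C_5$, hence on at most two vertices, so the dimension is at most $2n-5$. It is attained: let three of the colours occupy $\{0,2\},\{1,3\},\{1,4\}$ and the remaining ones any independent pairs. On the other side, $\dim V_{n-1,2}=(n-2)+(n-3)=2n-5$.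

**Complex notation for frames.** We identify $\mathbb R^2$ with $\mathbb C$ and a real $n\times 2$ matrix $g=[u\ v]$ with the vector $g=(g_c)\in\mathbb C^n$, $g_c=u_c+iv_c$. For a real $2\times2$ matrix $A$ write $Ag=(Ag_c)_c$. In matrix language this is right multiplication by $A^T$. For $k\in O_2$ we have $k^{-1}=k^T$, so the action $[u\ v]\mapsto[u\ v]k^{-1}$ is simply $g\mapsto kg$. Put
$$\|g\|^2=\sum_c|g_c|^2,\qquad \gamma(g)=\det(g^Tg)=|u|^2|v|^2-\langle u,v\rangle^2 .$$
Then $\gamma(Ag)=\det(A)^2\gamma(g)$, and $\gamma(g)=0$ exactly when $u,v$ are linearly dependent, that is, when all $g_c$ lie on one real line $\mathbb Re^{i\theta}$ in $\mathbb C$.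

Because $\sum_cg_c^2=|u|^2-|v|^2+2i\langle u,v\rangle$, orthonormality can be written with one complex equation:
$$V_{n-1,2}=\Big\{g\in\mathbb C^n:\ \sum_cg_c=0,\ \sum_cg_c^2=0,\ \gamma(g)=1\Big\}. \tag{1}$$
Indeed the second equation says $|u|=|v|$ and $u\perp v$. Then $\gamma=|u|^4=1$ gives $|u|=|v|=1$. The first equation says $u,v\in\mathbf 1^\perp$.

## 3. Three colours: two circles of fifteen edges

For $n=3$ everything can be done by hand. A proper $3$-colouring of $C_5$ has colour classes of size at most $2$, hence of sizes $2,2,1$. Say colour $a$ is used once, at vertex $s$. The other four vertices form a path on which two colours alternate, so $s+1,s+2,s+3,s+4$ carry $b,c,b,c$. Write this colouring as $(s;a,b,c)$. There are $5\cdot 6=30$ of them.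

If $\eta(x)$ has two elements, both neighbours of $x$ carry the third colour $c'$ alone, and the two remaining vertices, being adjacent to each other and to these neighbours, carry the two other colours, one each. So every cell of positive dimension is an edge that changes the colour of one vertex whose neighbours agree. In $(s;a,b,c)$ the vertices with agreeing neighbours are $s+2$ and $s+3$. Recolouring $s+2$ from $c$ to $a$ leaves $c$ used once, at $s-1$, and gives the colouring
$$\omega(s;a,b,c)=(s-1;\,c,a,b).$$
Recolouring $s+3$ from $b$ to $a$ gives $(s+1;b,c,a)=\omega^{-1}(s;a,b,c)$. So $\mathrm{Hom}(C_5,K_3)$ is the graph joining each state to its images under $\omega^{\pm1}$. Every orbit of $\omega$ has $\mathrm{lcm}(5,3)=15$ elements, so the complex is two circles of fifteen edges, distinguished by the cyclic order of $(a,b,c)$.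

The action is visible: $\sigma(s;a,b,c)=(s+1;a,b,c)=\omega^9(s;a,b,c)$, because $-9\equiv1\pmod5$ and $9\equiv0\pmod 3$. So $\sigma$ turns each circle by $9/15=3/5$ of a full turn. The reflection gives $r(s;a,b,c)=(-s;a,c,b)$, so it exchanges the circles.

On the other side $V_{2,2}\cong O_2$ is also two circles. Under $\rho$, the element $\sigma$ turns each by $j/5$ of a turn (up to orientation) and $r$ exchanges them. Going round a circle on which $\sigma$ is a $3/5$-turn, the neighbours of $x$ within its $\sigma$-orbit are $\sigma^{\pm2}x$. On a circle where $\sigma$ is a $j/5$-turn, they are $\sigma^{\pm j'}x$ with $jj'\equiv1\pmod 5$. A homeomorphism of circles preserves or reverses cyclic order, so an equivariant one needs $j'\equiv\pm2$, that is, $j\equiv\pm2$. Conversely, if $j\equiv\pm2$, there is a $\langle\sigma\rangle$-equivariant homeomorphism $h$ from one circle to $SO_2$, and $h(rp)=h(p)\rho(r)^{-1}$ extends it $D_5$-equivariantly to the other.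

So for $n=3$ the rotation by $4\pi/5$ appears by itself: $\sigma$ must go two fifths of the way round.

## 4. Pentagram order and coordinates on a fan

We want to place $\mathrm{Hom}(C_5,K_n)$ inside $\mathbb C^n$, one complex number per colour. The obvious attempt is $\sum_ip_i(c)\zeta^i$. It makes $\sigma$ a rotation by $2\pi/5$, which Section 3 has already ruled out for $n=3$, and the trouble is easy to see. Colour $c$ may occur at the vertices $0$ and $2$, and
$$\zeta^0+\zeta^2=\zeta(\zeta^{-1}+\zeta)=2\cos72^\circ\cdot\zeta .$$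
So a colour with weight $w$ at both $0$ and $2$ gets the same number as a colour with weight $2w\cos72^\circ$ at vertex $1$ alone. One complex number per colour does not remember where the colour sits, because the cones spanned by $\zeta^l,\zeta^{l+2}$ overlap.

The cure is to list the pentagon's vertices in pentagram order, which turns non-adjacent pairs into neighbouring roots of unity.

**Step 1: a model $M\subset\mathbb C^n$.** *This step replaces the complex by an explicit subset of $\mathbb C^n$ on which $D_5$ acts by $\rho_0$.*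

Put $q_k=p_{3k}$, so that $p_i=q_{2i}$. The condition on supports becomes $\mathrm{supp}\,q_k\cap\mathrm{supp}\,q_{k+2}=\emptyset$ for all $k$. Equivalently, for each colour $c$ any two distinct elements of $\{k:q_k(c)>0\}$ differ by $\pm1$. Since $\mathbb Z/5$ has no three pairwise adjacent elements, this says that $\{k:q_k(c)>0\}\subseteq\{l,l+1\}$ for some $l$.

Let $\mathcal C_k=\{a\zeta^k+b\zeta^{k+1}:a,b\ge0\}$. These five cones of opening $72^\circ$ cover $\mathbb C$, and two of them meet only along a common ray or at $0$. Let $\varphi_k:\mathbb C\to[0,\infty)$ be the continuous function that is linear on every $\mathcal C_l$ and satisfies $\varphi_k(\zeta^l)=\delta_{kl}$. Then $z=\sum_k\varphi_k(z)\zeta^k$, and $\{k:\varphi_k(z)>0\}$ lies in some $\{l,l+1\}$. Put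
$$f_c(p)=\sum_kq_k(c)\zeta^k,\qquad \Psi_1(z)=\sum_k\varphi_k(z)\zeta^{2k},\qquad N(z)=\sum_k\varphi_k(z). \tag{2}$$
For example, let $\phi=\frac{1+\sqrt5}2=2\cos36^\circ$. Then $-1=\phi^{-1}(\zeta^2+\zeta^3)$, so $\varphi_2(-1)=\varphi_3(-1)=\phi^{-1}$ and $N(-1)=2\phi^{-1}$. Moreover $\Psi_1(-1)=\phi^{-1}(\zeta^4+\zeta)=\phi^{-1}\cdot2\cos72^\circ=\phi^{-2}$.

Since $k\mapsto q_k(c)$ is supported in some $\{l,l+1\}$, the number $f_c(p)$ lies in $\mathcal C_l$ with coordinates $q_l(c),q_{l+1}(c)$, so $\varphi_k(f_c(p))=q_k(c)$ for all $k$. The only remaining condition on $q$ is $\sum_cq_k(c)=1$. Hence $p\mapsto f(p)$ is a homeomorphism from $\mathrm{Hom}(C_5,K_n)$ onto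
$$M=\Big\{f\in\mathbb C^n:\ \sum_c\varphi_k(f_c)=1\ \text{ for all }k\in\mathbb Z/5\Big\},$$
with inverse $q_k(c)=\varphi_k(f_c)$. The inverse does land in the complex, because the support condition holds for $\varphi_k(f_c)$ automatically.

*Equivariance.* We have $(\sigma p)_{3k}=p_{3k-1}=p_{3(k-2)}$, since $3\cdot(-2)\equiv-1\pmod5$. So $\sigma$ replaces $q_k$ by $q_{k-2}$, hence $f$ by $\zeta^2f$. Also $(rp)_{3k}=p_{-3k}$, so $r$ replaces $q_k$ by $q_{-k}$ and $f$ by $\bar f$. Thus $D_5$ acts on $M$ via $\rho_0$, and $S_n$ acts by permuting coordinates.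

*Equations for $M$ that resemble (1).* A real vector $(s_k)_{k\in\mathbb Z/5}$ equals $(1,\dots,1)$ if and only if its discrete Fourier transform $\hat s(j)=\sum_ks_k\zeta^{jk}$ satisfies $\hat s(0)=5$ and $\hat s(j)=0$ for $j\ne0$. As $\hat s(-j)=\overline{\hat s(j)}$, it is enough to ask this for $j=0,1,2$. For $s_k=\sum_c\varphi_k(f_c)$ we get $\hat s(0)=\sum_cN(f_c)$, $\hat s(1)=\sum_cf_c$ and $\hat s(2)=\sum_c\Psi_1(f_c)$. Therefore
$$M=\Big\{f\in\mathbb C^n:\ \sum_cf_c=0,\ \sum_c\Psi_1(f_c)=0,\ \sum_cN(f_c)=5\Big\}. \tag{3}$$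

Compare (3) with (1). Apart from the normalization of size, the only difference is that $z^2$ has been replaced by the piecewise linear map $\Psi_1$. On the rays the two are closely related: $\Psi_1(t\zeta^k)=t\zeta^{2k}$ for $t\ge 0$. They also have the same symmetry. From $\varphi_k(\zeta z)=\varphi_{k-1}(z)$ and $\varphi_k(\bar z)=\varphi_{-k}(z)$ we get
$$\Psi_1(\zeta z)=\zeta^2\Psi_1(z),\qquad \Psi_1(\bar z)=\overline{\Psi_1(z)}, \tag{4}$$
and $z^2$ has the same properties. The task is now to deform one system of equations into the other.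

## 5. Symmetric traceless matrices and a positivity inequality

We shall move points of $\mathbb C^n$ by $2\times 2$ matrices. Moving by rotations is pointless (they preserve (1)), and scalars only change size. What remains are the symmetric traceless directions. For $\xi=p+iq\in\mathbb C$ let
$$X_\xi z=\xi\bar z,\qquad\text{with matrix}\quad\begin{pmatrix}p&q\\q&-p\end{pmatrix}.$$
The $X_\xi$ are exactly the real symmetric traceless $2\times2$ matrices, the operator norm of $X_\xi$ is $|\xi|$, and $e^{X_\xi}$ is symmetric and positive definite with determinant $1$. Every symmetric positive definite matrix is $\lambda e^{X_\xi}$ for a unique $\lambda>0$ and a unique $\xi\in\mathbb C$.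

Why is this a good direction? The derivative of $z^2$ at $w$ in the direction $X_\xi w=\xi\bar w$ is $2w\xi\bar w=2|w|^2\xi$. So moving along $X_\xi$ pushes $\sum_cg_c^2$ precisely in the direction $\xi$. We need the analogous statement for $\Psi_1$.

Let $T_k$ be the real-linear map equal to $\Psi_1$ on $\mathcal C_k$. For $w\ne0$ and $v\in\mathbb C$, each set $\{s\in[0,1]:w+sv\in\mathcal C_k\}$ is a closed interval or empty, and these five sets cover $[0,1]$. So one of them contains $[0,s_0]$ for some $s_0>0$. Hence $w\in\mathcal C_k$ for this $k$, and the one-sided derivative $\Psi_1'(w;v)=\lim_{s\downarrow0}(\Psi_1(w+sv)-\Psi_1(w))/s$ exists and equals $T_kv$.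

**Lemma 1.** There is $\kappa>0$ such that for all $w\ne0$ and $\xi\in\mathbb C$
$$\mathrm{Re}\big(\bar\xi\,\Psi_1'(w;X_\xi w)\big)\ \ge\ \kappa|w||\xi|^2 . \tag{5}$$
Consequently $\mathrm{Re}(\bar w^2\Psi_1(w))\ge\kappa|w|^3$ for all $w$.

*Proof.* *Reduction to one cone.* It suffices to show $\mathrm{Re}(\bar\xi\,T_k(\xi\bar w))\ge\kappa|w||\xi|^2$ for all $k$ and all $w\in\mathcal C_k$. Since $T_k(\zeta^k)=\zeta^{2k}$ and $T_k(\zeta^{k+1})=\zeta^{2k+2}$, we have $T_{k+1}(\zeta v)=\zeta^2T_k(v)$. Replace $(k,w,\xi)$ by $(k+1,\zeta w,\zeta^2\xi)$. Then $\xi\bar w$ becomes $\zeta\xi\bar w$, its image becomes $\zeta^2T_k(\xi\bar w)$, and the factor $\bar\xi$ becomes $\zeta^{-2}\bar\xi$. So $\bar\xi T_k(\xi\bar w)$ is unchanged, and we may take $k=2$, the cone symmetric about the negative real axis.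

*Computation.* $\mathcal C_2$ is spanned by $\zeta^2=-\cos36^\circ+i\sin36^\circ$ and $\zeta^3=-\cos36^\circ-i\sin36^\circ$, so
$$\mathcal C_2=\{-(x+iy):x\ge0,\ |y|\le x\tan36^\circ\}.$$
$T_2$ maps $\zeta^2\mapsto\zeta^4=\cos72^\circ-i\sin72^\circ$ and $\zeta^3\mapsto\zeta^6=\zeta=\cos72^\circ+i\sin72^\circ$. Hence $T_2(-(x+iy))=\alpha x+i\beta y$ with
$$\alpha=\frac{\cos72^\circ}{\cos36^\circ}=\phi^{-2},\qquad \beta=\frac{\sin72^\circ}{\sin36^\circ}=2\cos36^\circ=\phi,$$
using $\cos36^\circ=\phi/2$ and $\cos72^\circ=1/(2\phi)$. For $w=-(x+iy)$ and $\xi=p+iq$ we have $\xi\bar w=-[(px+qy)+i(qx-py)]$, so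
$$\mathrm{Re}(\bar\xi T_2(\xi\bar w))=p\,\alpha(px+qy)+q\,\beta(qx-py)=\alpha x\,p^2+\beta x\,q^2-(\beta-\alpha)y\,pq .$$
For $x>0$ this quadratic form in $(p,q)$ is positive definite if and only if $4\alpha\beta x^2>(\beta-\alpha)^2y^2$. Now $\alpha\beta=\phi^{-1}$ and $\beta-\alpha=\phi-(2-\phi)=2(\phi-1)=2\phi^{-1}$, so the condition reads $\phi x^2>y^2$. On $\mathcal C_2\setminus0$ we have $x>0$ and $|y|\le x\tan36^\circ<x$, so it holds.

*Uniformity.* The continuous function $\mathrm{Re}(\bar\xi T_2(\xi\bar w))$ is positive on the compact set $\{w\in\mathcal C_2:|w|=1\}\times\{|\xi|=1\}$. Let $\kappa$ be its minimum there. The function is homogeneous of degree $1$ in $w$ and $2$ in $\xi$ (for positive scalars), which gives (5).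

*Last claim.* For $w\neq 0$ take $\xi=w^2$. Then $X_\xi w=w^2\bar w=|w|^2w$, and by homogeneity $\Psi_1'(w;|w|^2w)=|w|^2\Psi_1(w)$. So (5) reads $|w|^2\,\mathrm{Re}(\bar w^2\Psi_1(w))\ge\kappa|w|^5$. $\square$

We record how Lemma 1 will be used for vectors on a line. If $w\in\mathbb Re^{i\theta}$, $w\ne0$, then $\bar w^2=|w|^2e^{-2i\theta}$, so
$$\mathrm{Re}\big(e^{-2i\theta}\Psi_1(w)\big)\ge\kappa|w|\qquad(w\in\mathbb Re^{i\theta}). \tag{6}$$

**Points of $M$ have rank 2.** Let $f\in M$. Then $f\ne0$ because $\sum_cN(f_c)=5$. If $\gamma(f)=0$, all $f_c$ lie on one line $\mathbb Re^{i\theta}$, and (6) gives $\mathrm{Re}\big(e^{-2i\theta}\sum_c\Psi_1(f_c)\big)\ge\kappa\sum_c|f_c|>0$, contradicting (3). So $\gamma(f)>0$.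

## 6. Polar decomposition and the leftover rotation

A matrix of rank $2$ can be orthonormalized symmetrically: $Q(f)=f(f^Tf)^{-1/2}$. This is a continuous map $Q:M\to V_{n-1,2}$. It is $S_n$-equivariant. It is $D_5$-equivariant, since replacing $f$ by $fk^{-1}$ with $k$ orthogonal conjugates $f^Tf$, and hence $(f^Tf)^{-1/2}$, by $k$. This is the sensible first candidate for $H$. The issue is bijectivity.

Fix $g\in V_{n-1,2}$. The points of $M$ over $g$ are the $f=\lambda e^{X_\xi}g$ in $M$. Write $S_1(g)=\sum_c\Psi_1(g_c)$. By (3), $f\in M$ means $S_1(e^{X_\xi}g)=0$ together with one equation that determines $\lambda$. So $Q$ is bijective if and only if for each $g$ there is exactly one $\xi\in\mathbb C$ with $S_1(e^{X_\xi}g)=0$.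

Suppose $\xi_1,\xi_2$ are two solutions and put $w=e^{X_{\xi_1}}g$. Along a curve $w(\tau)=e^{\tau X_\eta}w$ the velocity is exactly $X_\eta w(\tau)$, so by (5) the function $\mathrm{Re}(\bar\eta S_1(w(\tau)))$ is strictly increasing for $\eta\ne0$. Hence $S_1(e^{X_\eta}w)\ne S_1(w)=0$. This would be a contradiction if $e^{X_{\xi_2}}$ were $e^{X_\eta}e^{X_{\xi_1}}$, but in general it is not. The matrix $e^{X_{\xi_2}}e^{-X_{\xi_1}}$ has determinant $1$ and polar decomposition $Ue^{X_\eta}$ with a rotation $U$, and $U$ is usually not the identity. For real $a,b$, for instance,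
$$e^{X_{ib}}e^{-X_a}=\begin{pmatrix}e^{-a}\cosh b&e^{a}\sinh b\\ e^{-a}\sinh b&e^{a}\cosh b\end{pmatrix},$$
which is symmetric only if $a=0$ or $b=0$. So we know $S_1(e^{X_\eta}w)\neq0$ but would need $S_1(Ue^{X_\eta}w)\ne0$. If $\Psi_1$ were $z^2$, this would be harmless, because a rotation $U$ by the angle $\psi$ multiplies $\sum_cg_c^2$ by $e^{2i\psi}$. But by (4) the map $\Psi_1$ is known to be compatible only with rotations by multiples of $72^\circ$. This is the point where the argument stops. If one uses instead the straight path $\xi(\tau)=\xi_1+\tau(\xi_2-\xi_1)$, then the velocity of $e^{X_{\xi(\tau)}}g$ differs from $X_\eta w$ by an error of order $|\xi||\eta|$, caused by non-commutativity, and for large $\xi$ the inequality (5) cannot absorb it. These notes do not decide whether $Q$ is bijective.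

For small $\xi$, however, the error is small and the argument works. So we pass from $\Psi_1$ to $z^2$ in many small steps along the straight-line family between them. In each step the point moves by some $e^{X_\xi}$ with $\xi$ small. The price is that the total matrix $A(p)$ is a product of symmetric matrices and need not be symmetric.

## 7. The family $M_t$ between $\Psi_1$ and $z^2$

For $t\in[0,1]$ put
$$\Psi_t(z)=(1-t)z^2+t\Psi_1(z),\qquad S_t(g)=\sum_c\Psi_t(g_c),$$
$$M_t=\Big\{g\in\mathbb C^n:\ \sum_cg_c=0,\ \gamma(g)=1,\ S_t(g)=0\Big\}.$$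
By (4) we have $\Psi_t(\zeta z)=\zeta^2\Psi_t(z)$ and $\Psi_t(\bar z)=\overline{\Psi_t(z)}$, and $\gamma(kg)=\gamma(g)$ for $k\in O_2$. So $M_t$ is invariant under $D_5$ (via $\rho_0$) and under $S_n$.

**Step 2: the two ends.** *This step identifies $M_0$ with $V_{n-1,2}$ and $M_1$ with $M$.*

$M_0=V_{n-1,2}$ is equation (1).

For $M_1$, note that $\gamma(\lambda f)=\lambda^4\gamma(f)$ for $\lambda>0$, that $\Psi_1$ and $N$ are homogeneous of degree $1$, and that $N(z)>0$ for $z\ne0$. Since $\gamma>0$ on $M$ (Section 5), the map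
$$M\to M_1,\qquad f\mapsto\gamma(f)^{-1/4}f$$
is defined and continuous. The map $g\mapsto 5g/\sum_cN(g_c)$ goes from $M_1$ to $M$; it is defined because $\gamma(g)=1$ forces $g\ne0$. Each map only rescales by a positive factor, and each of the conditions $\gamma=1$, $\sum_cN=5$ selects one point on a ray, so they are mutually inverse. Equivariance holds because $\gamma$ is $(O_2\times S_n)$-invariant.

**Step 3: a common compact set.** *This step gives bounds that do not depend on $t$, so that later constants are uniform.*

**Lemma 2.** There is $R$ with $\|g\|\le R$ for all $g\in\bigcup_{t}M_t$. Also $\|g\|^2\ge2$ whenever $\gamma(g)=1$.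

*Proof.* For the second claim, $|u|^2+|v|^2\ge2|u||v|\ge2\sqrt{\gamma(g)}=2$. For the first, suppose $g^{(m)}\in M_{t_m}$ with $R_m=\|g^{(m)}\|\to\infty$. Pass to a subsequence with $g^{(m)}/R_m\to\hat g$. Then $\|\hat g\|=1$ and $\gamma(\hat g)=\lim R_m^{-4}=0$, so all $\hat g_c$ lie on one line $\mathbb Re^{i\theta}$. By homogeneity the equation $S_{t_m}(g^{(m)})=0$ reads
$$(1-t_m)R_m^2\sum_c\Big(\frac{g^{(m)}_c}{R_m}\Big)^2+t_mR_m\sum_c\Psi_1\Big(\frac{g^{(m)}_c}{R_m}\Big)=0 .$$
Divide by $(1-t_m)R_m^2+t_mR_m>0$ and pass to a further subsequence along which the two normalized coefficients converge, to $\lambda$ and $1-\lambda$ with $\lambda\in[0,1]$. In the limit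
$$\lambda\sum_c\hat g_c^2+(1-\lambda)\sum_c\Psi_1(\hat g_c)=0 .$$
Multiply by $e^{-2i\theta}$ and take real parts. Since $e^{-2i\theta}\hat g_c^2=|\hat g_c|^2$, (6) gives $0\ge\lambda\sum_c|\hat g_c|^2+(1-\lambda)\kappa\sum_c|\hat g_c|>0$, a contradiction. $\square$

Let $K=\{g\in\mathbb C^n:\sum_cg_c=0,\ \gamma(g)=1,\ \|g\|\le R\}$. It is compact, and every $M_t$ is a closed subset of $K$. For $g\in K$ put
$$G_{t,g}(\xi)=S_t(e^{X_\xi}g).$$

**Step 4: monotonicity near $\xi=0$.** *This step makes precise that for small $\xi$ the non-commutativity of Section 6 does no harm.*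

**Lemma 3.** There are $m>0$ and $\delta\in(0,1]$ such that for all $t\in[0,1]$, $g\in K$ and $|\xi_0|,|\xi_1|\le\delta$, with $\eta=\xi_1-\xi_0$,
$$\mathrm{Re}\big(\bar\eta\,(G_{t,g}(\xi_1)-G_{t,g}(\xi_0))\big)\ \ge\ m|\eta|^2 .$$

*Proof.* *Constants.* $\Psi_1$ is continuous and linear on each of five cones, hence Lipschitz, and $z^2$ is Lipschitz on bounded sets. Let $\Lambda$ be a common Lipschitz constant of all $\Psi_t$ on $\{|z|\le eR+1\}$. Put $2m=\min(4,\sqrt2\,\kappa)$ and choose $\delta\in(0,1]$ with $12\,\delta\Lambda nR\le m$.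

*The path and its velocity.* Put $\xi(\tau)=\xi_0+\tau\eta$ for $\tau\in[0,1]$, so $|\xi(\tau)|\le\delta$. Write $X=X_{\xi(\tau)}$ and $w_c(\tau)=e^Xg_c$. Then $|w_c|\le e|g_c|\le eR$. We use
$$\frac{d}{d\tau}e^{X}=\int_0^1e^{sX}X_\eta e^{(1-s)X}\,ds . \tag{7}$$
To see it, compute $\partial_s\big(e^{-sX}\,\partial_\tau e^{sX}\big)=-e^{-sX}X\,\partial_\tau e^{sX}+e^{-sX}\partial_\tau(Xe^{sX})=e^{-sX}X_\eta e^{sX}$. Integrate over $s\in[0,1]$, multiply by $e^X$ on the left and replace $s$ by $1-s$. From (7),
$$\frac{d}{d\tau}e^X-X_\eta e^X=\int_0^1[e^{sX},X_\eta]\,e^{(1-s)X}\,ds .$$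
Here $[e^{sX},X_\eta]=[e^{sX}-1,X_\eta]$, and $\|e^{sX}-1\|\le e^\delta-1\le2\delta$ because $\delta\le1$. So the commutator has norm at most $4\delta|\eta|$, and the right side has norm at most $4\delta\cdot e|\eta|\le12\,\delta|\eta|$. Therefore
$$w_c'=X_\eta w_c+E_c,\qquad|E_c|\le12\,\delta|\eta||g_c| . \tag{8}$$

*The right derivative of $F(\tau)=\mathrm{Re}\big(\bar\eta\sum_c\Psi_t(w_c(\tau))\big)$.* The function $F$ is continuous, and terms with $g_c=0$ vanish identically. Let $g_c\ne0$. Then $w_c(\tau)\ne0$ for all $\tau$, so $\Psi_t$ has one-sided directional derivatives at $w_c(\tau)$. Since $w_c(\tau+s)=w_c(\tau)+sw_c'(\tau)+o(s)$ and $\Psi_t$ is Lipschitz near $w_c(\tau)$, we have $\Psi_t(w_c(\tau+s))=\Psi_t(w_c(\tau)+sw_c'(\tau))+o(s)$. So the right derivative of $\Psi_t(w_c(\tau))$ exists and equals $\Psi_t'(w_c;w_c')$. For small $s>0$ we have $|\Psi_t(w+sv)-\Psi_t(w+sv')|\le\Lambda s|v-v'|$. Hence, by (8), $\Psi_t'(w_c;w_c')$ differs from $\Psi_t'(w_c;X_\eta w_c)$ by at most $\Lambda|E_c|$. The derivative of $z^2$ at $w$ in the direction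 $\eta\bar w$ is $2|w|^2\eta$. With Lemma 1,
$$\mathrm{Re}\big(\bar\eta\,\Psi_t'(w_c;X_\eta w_c)\big)\ge\big(2(1-t)|w_c|^2+t\kappa|w_c|\big)|\eta|^2 .$$
As $\det e^X=1$, the vector $w=e^Xg$ has $\gamma(w)=\gamma(g)=1$. By Lemma 2, $\sum_c|w_c|^2\ge2$, hence also $\sum_c|w_c|\ge\|w\|\ge\sqrt2$. Summing over $c$, the right derivative of $F$ is at least
$$\big(4(1-t)+\sqrt2\,\kappa t\big)|\eta|^2-12\,\delta\Lambda|\eta|^2\sum_c|g_c|\ \ge\ 2m|\eta|^2-12\,\delta\Lambda nR|\eta|^2\ \ge\ m|\eta|^2 .$$

*From the right derivative to the increment.* Let $F$ be continuous on $[0,1]$ with right derivative $\ge a$ on $[0,1)$. We claim $F(1)-F(0)\ge a$. Let $\varepsilon>0$, and let $\tau^*$ be the supremum of all $\tau$ such that $F(\tau')-F(0)\ge(a-\varepsilon)\tau'$ for all $\tau'\le\tau$. By continuity the inequality holds at $\tau^*$. If $\tau^*<1$, the right derivative at $\tau^*$ exceeds $a-\varepsilon$, so the inequality persists slightly beyond $\tau^*$, a contradiction. So $\tau^*=1$, and we let $\varepsilon\to0$. With $a=m|\eta|^2$ this is the lemma, because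 $F(1)-F(0)=\mathrm{Re}(\bar\eta(G_{t,g}(\xi_1)-G_{t,g}(\xi_0)))$. $\square$

**Step 5: a monotone map with small value at $0$ has one zero.** *This step turns monotonicity into existence and uniqueness.*

**Lemma 4.** Let $G:\{|\xi|\le\delta\}\to\mathbb C$ be continuous with $\mathrm{Re}\big(\overline{(\xi_1-\xi_0)}(G(\xi_1)-G(\xi_0))\big)\ge m|\xi_1-\xi_0|^2$ for all $\xi_0,\xi_1$, and let $|G(0)|<m\delta$. Then $G$ has exactly one zero.

*Proof.* If $G(\xi_0)=G(\xi_1)=0$, then $0\ge m|\xi_1-\xi_0|^2$, so $\xi_0=\xi_1$. For existence, the hypothesis with $\xi_0=0$ shows that for $|\xi|=\delta$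
$$\mathrm{Re}(\bar\xi G(\xi))\ge m\delta^2+\mathrm{Re}(\bar\xi G(0))\ge m\delta^2-\delta|G(0)|>0 .$$
If $G$ had no zero, Brouwer's fixed point theorem, applied to the self-map $\xi\mapsto-\delta G(\xi)/|G(\xi)|$ of the disc, would give a fixed point $\xi$. It would satisfy $|\xi|=\delta$ and $\mathrm{Re}(\bar\xi G(\xi))=-\delta|G(\xi)|<0$, a contradiction. $\square$

## 8. Transport from $M_1$ to $M_0$

**Step 6: $M_t\cong M_{t'}$ for nearby parameters.** *This step builds the small homeomorphisms.* Let
$$C_1=1+\sup_{g\in K}\sum_c\big(|g_c|^2+|\Psi_1(g_c)|\big).$$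
Since $S_{t'}(g)-S_t(g)=(t'-t)\sum_c(\Psi_1(g_c)-g_c^2)$, we have $|S_{t'}(g)-S_t(g)|\le C_1|t-t'|$ on $K$. Let $t,t'\in[0,1]$ satisfy $C_1|t-t'|<m\delta$.

For $g\in M_t$ we have $S_t(g)=0$, so $|G_{t',g}(0)|=|S_{t'}(g)-S_t(g)|<m\delta$. By Lemmas 3 and 4 there is exactly one $\xi=\xi_{t,t'}(g)$ with $|\xi|\le\delta$ and $S_{t'}(e^{X_\xi}g)=0$. The matrix $e^{X_\xi}$ acts linearly with determinant $1$, so it preserves $\sum_cg_c=0$ and $\gamma=1$. Hence
$$h_{t,t'}(g):=e^{X_\xi}g\in M_{t'} .$$

*Continuity.* The set $\{(g,\xi)\in M_t\times\{|\xi|\le\delta\}:S_{t'}(e^{X_\xi}g)=0\}$ is compact, and its projection to $M_t$ is a continuous bijection, hence a homeomorphism. So $\xi_{t,t'}$ and $h_{t,t'}$ are continuous.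

*Inverse.* Let $g'=h_{t,t'}(g)=e^{X_\xi}g$. Then $e^{X_{-\xi}}g'=g\in M_t$ and $|-\xi|\le\delta$, so $-\xi$ is the unique solution that defines $h_{t',t}(g')$, and $h_{t',t}(g')=g$. Exchanging $t$ and $t'$, we see that $h_{t,t'}$ and $h_{t',t}$ are mutually inverse.

*Equivariance.* For $k\in\rho_0(D_5)$ the matrix $kX_\xi k^{-1}=kX_\xi k^T$ is symmetric and traceless of norm $|\xi|$, so it equals $X_{\xi'}$ with $|\xi'|=|\xi|\le\delta$. Then $e^{X_{\xi'}}kg=k\,e^{X_\xi}g\in M_{t'}$, because $M_{t'}$ is invariant under $k$. By uniqueness $h_{t,t'}(kg)=k\,h_{t,t'}(g)$. For $\pi\in S_n$, the matrix $e^{X_\xi}$ acts on each coordinate separately, so $e^{X_\xi}\pi g=\pi e^{X_\xi}g\in M_{t'}$ and $h_{t,t'}(\pi g)=\pi h_{t,t'}(g)$.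

**Step 7: composition.** *This step finishes the proof of Theorem 1.* The bound $C_1|t-t'|<m\delta$ is uniform, so we may choose $1=t_0>t_1>\dots>t_L=0$ with $C_1(t_{l-1}-t_l)<m\delta$ for all $l$. The composite
$$\mathrm{Hom}(C_5,K_n)\xrightarrow{\ f\ }M\cong M_1\xrightarrow{h_{t_0,t_1}}M_{t_1}\to\cdots\xrightarrow{h_{t_{L-1},t_L}}M_0=V_{n-1,2}$$
is a $(D_5\times S_n)$-equivariant homeomorphism $H$. Every arrow after the first multiplies the $n\times2$ matrix on the right by a positive scalar or by a symmetric positive definite matrix $e^{X_\xi}$, depending on the point. So $H(p)=f(p)A(p)$ with $\det A(p)>0$, and $f(p)$ has rank $2$ by Section 5. This proves Theorem 1. $\blacksquare$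

## 9. Which rotations occur: the existence half of Theorem 2

Let $\rho:D_5\to O_2$ be injective. Then $\rho(\sigma)$ has order $5$. Reflections have order $2$, so $\rho(\sigma)$ is a rotation by $2\pi j/5$ with $j\not\equiv0$. The element $\rho(r)$ does not commute with $\rho(\sigma)$, so it is not a rotation. Hence it is a reflection.

Let $j\equiv\pm2$. Conjugating by a reflection turns $j$ into $-j$, so we may assume $j\equiv2$. Conjugating by a rotation commutes with $\rho(\sigma)$ and can bring $\rho(r)$ to $\mathrm{diag}(1,-1)$. So $\rho=k\rho_0k^{-1}$ for some $k\in O_2$, and $p\mapsto H(p)k^{-1}$ is a $\rho$-equivariant homeomorphism, as in the proof of the Corollary. The "if" part is proved.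

For the converse, put $d=n-1\ge2$ and let $V_{(j)}$ be $V_{d,2}$ with $\sigma$ acting as the rotation by $2\pi j/5$ in $SO_2$. Suppose a $\langle\sigma\rangle$-equivariant homeomorphism $\mathrm{Hom}(C_5,K_n)\to V_{(j)}$ exists with $j\equiv\pm1$. Composing with a reflection in $O_2$, we may take $j=1$. Theorem 1 gives $\mathrm{Hom}(C_5,K_n)\cong V_{(2)}$. So there would be a $\mathbb Z/5$-equivariant homeomorphism
$$V_{(2)}\cong V_{(1)} . \tag{9}$$
For $d=2$ we excluded this in Section 3 by looking at circles. For general $d$, $V_{d,2}$ is a bundle of circles $SO_2$ over the oriented Grassmannian, and we need an invariant that adds up the contributions of the circles. Reidemeister torsion is such an invariant.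

## 10. Reidemeister torsion and the oriented Grassmannian

**Definition (torsion).** Let $C_*$ be a finite acyclic complex of finite-dimensional complex vector spaces with bases $c_i$ of $C_i$. Choose $b_i\subset C_i$ that $\partial$ maps bijectively to a basis $\partial b_i$ of $\partial C_i\subseteq C_{i-1}$. By acyclicity $(\partial b_{i+1},b_i)$ is a basis of $C_i$. Put
$$|\tau|(C_*)=\prod_i\big|\det\big[(\partial b_{i+1},b_i)/c_i\big]\big|^{(-1)^i},$$
where $[\,\cdot\,/c_i]$ is the matrix expressing the basis in terms of $c_i$.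

Another choice of $b_i$ multiplies the determinants in degrees $i$ and $i-1$ by the same number up to sign, and these cancel. So $|\tau|$ depends only on the bases $c_i$. For example, the complex $\mathbb C\xrightarrow{\ a\ }\mathbb C$ in degrees $1,0$ with $a\ne0$ has $|\tau|=|a|$: take $b_1=c_1$, so that $\partial b_1=a\,c_0$. Shifting a complex up by $k$ degrees raises $|\tau|$ to the power $(-1)^k$.

*Multiplicativity* (Milnor, *Whitehead torsion*, Bull. AMS 72 (1966)). Let $0\to C'\to C\to C''\to0$ be exact, with the basis of each $C_i$ consisting of that of $C_i'$ and lifts of that of $C_i''$. If two of the complexes are acyclic, so is the third, and $|\tau|(C)=|\tau|(C')|\tau|(C'')$. The first claim is the long exact sequence. For the second, choose $b'_i,b''_i$ and let $b_i$ consist of $b'_i$ and lifts of $b''_i$. Up to order, the matrix of $(\partial b_{i+1},b_i)$ is block triangular, with the matrices for $C'$ and $C''$ on the diagonal.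

**Definition (torsion of a cover).** Let $Y$ be a finite CW complex with a free $\langle\sigma\rangle\cong\mathbb Z/5$-cover $\tilde Y\to Y$. Consider $C_*(Y;\zeta)=C_*(\tilde Y)\otimes_{\mathbb Z[\mathbb Z/5]}\mathbb C$ with $\sigma\mapsto\zeta$, based by one lift of each cell. If it is acyclic (we then call $Y$ acyclic), $|\tau|(Y)>0$ is its torsion. Put $|\tau|(\emptyset)=1$.

Other lifts, orientations and orderings change determinants only by factors $\pm\zeta^a$, so $|\tau|(Y)$ is well defined for the given cell structure. That it does not depend on the cell structure rests on two theorems which we quote. Acyclicity is a homotopy invariant of the cover. For a homotopy equivalence covered by an equivariant map, the quotient of the two values of $|\tau|$ is the absolute value of the image of the Whitehead torsion under $\sigma\mapsto\zeta$, so $|\tau|$ is invariant under simple homotopy equivalences covered by equivariant maps (Milnor, loc. cit.). By Chapman's theorem (Amer. J. Math. 96 (1974), 488–497), every homeomorphism of finite CW complexes is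 a simple homotopy equivalence. Therefore $|\tau|$ does not depend on the CW structure and is invariant under homeomorphisms covered by $\mathbb Z/5$-equivariant homeomorphisms. We call this topological invariance.

**Step 8: two rules.** *This step provides the rules for gluing and for products.*

(a) *If $Y=Y_1\cup Y_2$ with subcomplexes, and $Y_1,Y_2,Y_1\cap Y_2$ are acyclic, then $Y$ is acyclic and $|\tau|(Y)=|\tau|(Y_1)|\tau|(Y_2)/|\tau|(Y_1\cap Y_2)$.* Apply multiplicativity to the Mayer–Vietoris sequence $0\to C_*(Y_1\cap Y_2;\zeta)\to C_*(Y_1;\zeta)\oplus C_*(Y_2;\zeta)\to C_*(Y;\zeta)\to0$, whose middle term has the torsion $|\tau|(Y_1)|\tau|(Y_2)$. The cell bases are compatible up to determinants $\pm1$: for a cell $e$ of the intersection replace the basis elements $(e,0),(0,e)$ by $(e,-e),(e,0)$.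

(b) *Let $L$ be a finite CW complex and $\tilde S\to S$ a $\mathbb Z/5$-cover of a circle $S$ such that $|\tau|(S)$ is defined. For the cover $L\times\tilde S\to L\times S$, the space $L\times S$ is acyclic and $|\tau|(L\times S)=|\tau|(S)^{\chi(L)}$.* Filter $C_*(L\times S;\zeta)$ by the skeleta of $L$. The $k$-th filtration quotient is a direct sum, over the $k$-cells of $L$, of copies of $C_*(S;\zeta)$ shifted by $k$, up to signs in the boundary. Each copy is acyclic with torsion $|\tau|(S)^{(-1)^k}$. By multiplicativity the total is $|\tau|(S)$ to the power $\sum_k(-1)^k\#\{k\text{-cells}\}=\chi(L)$.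

**Step 9: one circle.** *This step computes the torsion of a single fibre, and the number $j$ enters here.* Let $\tilde S=SO_2$ with $\sigma$ acting by rotation by $2\pi j/5$, and $S=\tilde S/\langle\sigma\rangle$. Let $\mathsf R$ be the rotation by $2\pi/5$. Give $SO_2$ the vertices $v_k=\mathsf R^k$ and the edges $e_k$ from $\mathsf R^k$ to $\mathsf R^{k+1}$. Since $\sigma$ acts as $\mathsf R^j$, the rotation $\mathsf R$ acts as $\sigma^{j'}$ with $jj'\equiv1\pmod5$, so $\partial e_0=v_1-v_0=(\sigma^{j'}-1)v_0$. Thus $C_*(S;\zeta)$ is $\mathbb C\xrightarrow{\zeta^{j'}-1}\mathbb C$. It is acyclic, and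
$$|\tau|(S)=\theta_j:=|\zeta^{j'}-1|,\qquad \theta_1=|\zeta-1|=2\sin36^\circ,\qquad \theta_2=|\zeta^3-1|=2\sin108^\circ=2\sin72^\circ .$$

**Step 10: triangulations compatible with the projection.** *This step makes the total space a complex in which the part over every simplex of the base is a subcomplex.* Let $Y_j=V_{(j)}/\langle\sigma\rangle$ and let
$$\pi:Y_j\to B=V_{d,2}/SO_2=\mathrm{Gr}_2^+(\mathbb R^d)$$
be the projection to the oriented Grassmannian. Recall that a semialgebraic set is a finite Boolean combination of sets defined by polynomial inequalities, and that images of semialgebraic sets under polynomial maps, and preimages under semialgebraic maps (maps with semialgebraic graph), are semialgebraic.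

The algebra of $\langle\sigma\rangle$-invariant polynomials is finitely generated. It separates orbits: given two distinct orbits, which are finite sets, take a polynomial that is $1$ on one and $0$ on the other, and average it over the group. So finitely many generators give a continuous injective map on the compact space $Y_j$, which is an embedding. Its image, being the image of $V_{d,2}$ under a polynomial map, is compact semialgebraic. Likewise $[u\ v]\mapsto u\wedge v$ has on $V_{d,2}$ exactly the $SO_2$-orbits as fibres, and it embeds $B$ as a compact semialgebraic set. The graph of $\pi$ is the image of $V_{d,2}$ under the two polynomial maps together, so $\pi$ is semialgebraic.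

By the triangulation theorem (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Thm 9.2.1), a compact semialgebraic set has a finite semialgebraic triangulation such that finitely many given semialgebraic subsets are unions of open simplices. Triangulate $B$, and then triangulate $Y_j$ compatibly with the preimages of all open simplices of $B$. For every subcomplex $L$ of $B$, the set $Y_j|_L:=\pi^{-1}(L)$ is closed and a union of open simplices, hence a subcomplex of $Y_j$. Its cover is the preimage in $V_{(j)}$.

**Step 11: the torsion of $Y_j$.** *This step adds up the circles.* The group $SO_2$ acts freely on $V_{d,2}$, so $V_{d,2}\to B$ is a principal $SO_2$-bundle. Over a closed simplex $s$, which is contractible, it is trivial. Hence $Y_j|_s\cong s\times S$ and $Y_j|_{\partial s}\cong\partial s\times S$, with covers as in (b). By (b) and topological invariance these are acyclic with torsions $\theta_j$ and $\theta_j^{\chi(\partial s)}$.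

Build up $B$ by adding one simplex at a time in order of dimension. If $s$ is added to a subcomplex $L$, then $L\cap s=\partial s$. By (a), and inductively,
$$|\tau|(Y_j|_{L\cup s})=|\tau|(Y_j|_L)\cdot\theta_j^{\,1-\chi(\partial s)}=|\tau|(Y_j|_L)\cdot\theta_j^{\,(-1)^{\dim s}},$$
because $\partial s$ is a sphere of dimension $\dim s-1$ (empty if $\dim s=0$) and $\chi(\partial s)=1-(-1)^{\dim s}$. Acyclicity is part of the induction. Starting from $L=\emptyset$ we obtain
$$|\tau|(Y_j)=\theta_j^{\,\chi(B)} . \tag{10}$$

**Step 12: $\chi(B)>0$.** *This step makes sure that (10) still sees $\theta_j$.* Let $T$ be a maximal torus of $SO(d)$. By the textbook fact on Euler characteristics of torus actions, $\chi(B)=\chi(B^T)$. As a $T$-representation, $\mathbb R^d$ is the sum of $\lfloor d/2\rfloor$ pairwise non-isomorphic irreducible planes, and a trivial line if $d$ is odd. A $T$-invariant $2$-plane is a subrepresentation. It cannot be a sum of two lines, because there is at most one trivial line and no other one-dimensional constituent. So it is one of the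 $\lfloor d/2\rfloor$ planes. As $T$ is connected, it preserves their orientations. So $B^T$ consists of $2\lfloor d/2\rfloor$ points, and
$$\chi(B)=2\lfloor d/2\rfloor>0 .$$
For $d=2$ the base is two points and for $d=3$ it is $S^2$; both have $\chi=2$, as the formula says.

**Step 13: contradiction.** *This step completes the proof of Theorem 2.* The numbers $\theta_1=2\sin36^\circ$ and $\theta_2=2\sin72^\circ$ are positive and different, and $\chi(B)>0$, so $|\tau|(Y_1)\ne|\tau|(Y_2)$ by (10). But a $\mathbb Z/5$-equivariant homeomorphism $V_{(2)}\cong V_{(1)}$ as in (9) would induce a homeomorphism $Y_2\cong Y_1$ covered by it, and topological invariance would force $|\tau|(Y_1)=|\tau|(Y_2)$. So there is no $\langle\sigma\rangle$-equivariant homeomorphism $\mathrm{Hom}(C_5,K_n)\to V_{n-1,2}$ when $j\equiv\pm1$, and in particular no $D_5$-equivariant one. $\blacksquare$
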